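# Nodal curves, double covers, and smoothings of Stöhr–Torres monomial curves

We work over $\mathbb C$ throughout.

## 1. Gluing two points removes the smallest pole order

Let $X$ be an integral projective curve whose only singularities are ordinary nodes (there may be none), and let $P\in X$ be a smooth point with local parameter $\tau$. Put $B=\mathcal O(X\setminus P)$, and for $0\ne f\in B$ let $o(f)$ be the pole order of $f$ at $P$. If $f$ has no pole at $P$, it is a regular function on an integral projective curve, hence a constant; so $o(f)\ge 0$ always. Since $o(ff')=o(f)+o(f')$, the pole orders form a submonoid $H\subset\mathbb Z_{\ge0}$. The space $H^0(X,\mathcal O(kP))$ consists of $0$ and the $f\in B$ with $o(f)\le k$, and two functions with the same pole order have a combination of smaller order. Hence, for all $k\in\mathbb Z$,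
$$h^0(\mathcal O(kP))-h^0(\mathcal O((k-1)P))=\begin{cases}1&k\in H,\\0&k\notin H.\end{cases}\tag{1}$$
For $k\gg0$ Riemann–Roch gives $h^0(\mathcal O(kP))=k+1-p_a(X)$, while (1) gives $h^0(\mathcal O(kP))=|H\cap[0,k]|$. So $H$ misses exactly $p_a(X)$ nonnegative integers.

**Definition (nodal semigroup).** A set $H\subset\mathbb Z_{\ge 0}$ is a *nodal semigroup* if it is the set of pole orders at $P$ of the nonzero elements of $\mathcal O(X\setminus P)$, for some integral projective curve $X$ with at most ordinary nodes and some smooth point $P\in X$.

**Lemma 1 (gluing).** If $H$ is nodal and $m=\min(H\setminus\{0\})$, then $H\setminus\{m\}$ is nodal.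

*Proof.* Let $(X,P)$ realize $H$, and for $h\in H$ choose $f_h\in B$ of order $h$. Since $f_m$ is not constant, there are smooth points $Q_1,Q_2\in X\setminus P$ with $f_m(Q_1)\neq f_m(Q_2)$. Glue $Q_1$ and $Q_2$ to an ordinary node (Serre, *Algebraic Groups and Class Fields*, Ch. IV §1). The result is an integral projective nodal curve $X'$, on which $P$ is still a smooth point, with
$$\mathcal O(X'\setminus P)=B'=\{f\in B: f(Q_1)=f(Q_2)\}.$$
Constants lie in $B'$. For $h>m$ in $H$ put $c_h=\frac{f_h(Q_1)-f_h(Q_2)}{f_m(Q_1)-f_m(Q_2)}$; then $f_h-c_hf_m\in B'$ still has order $h$. A function in $B$ of order $m$ has the form $uf_m+v$ with constants $u\ne0$ and $v$, because $0$ and $m$ are the only elements of $H$ that are at most $m$. It takes different values at $Q_1$ and $Q_2$, so it is not in $B'$. $\blacksquare$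

*Example.* Take $X=\mathbb P^1$, $P=\infty$, $B=\mathbb C[z]$, $H=\mathbb Z_{\ge0}$, $m=1$, and glue $z=1$ to $z=-1$. Then $B'$ contains $x=z^2-1$ and $y=z(z^2-1)$, of orders $2$ and $3$. It contains no function of order $1$, so comparing orders gives $B'=\mathbb C[x,y]$. The relation is $y^2=x^2(x+1)$, the nodal cubic, with semigroup $\langle 2,3\rangle=\{0,2,3,\dots\}$. Now stretch the coordinates: with $x_1=\lambda^2x$, $y_1=\lambda^3y$ the equation becomes $y_1^2=x_1^3+\lambda^2x_1^2$, and as $\lambda\to0$ it tends to the cusp $y_1^2=x_1^3$, the curve parametrized by $(t^2,t^3)$. So a nodal curve has degenerated to the curve given by the monomials $t^h$, $h\in H$. The nodal cubic is itself a limit of smooth cubics, so the cusp is such a limit too.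

That is what the construction is for: it gives access to smoothings of monomial curves whose semigroup does not come from any smooth curve.

## 2. Monomial curves, smoothings, and the Stöhr–Torres semigroups

A *numerical semigroup* is a submonoid $\Gamma\subseteq\mathbb Z_{\ge0}$ with finite complement. The elements of the complement are the *gaps*, and their number is the *genus*. Let $F$ be the largest gap (put $F=-1$ if there is none). Then $\Gamma$ is *symmetric* if $x\in\Gamma\iff F-x\notin\Gamma$ for all $x\in\mathbb Z$. For instance $\langle3,4\rangle$ has gaps $1,2,5$, and each of the pairs $\{0,5\},\{1,4\},\{2,3\}$ contains exactly one gap, so it is symmetric. The semigroup $\langle 3,4,5\rangle$ has gaps $1,2$ and is not symmetric, since $1$ and $F-1=1$ are both gaps.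

A numerical semigroup is *Weierstrass* if it is the semigroup of pole orders at $P$ for a point $P$ of a *smooth* projective curve; otherwise it is *non-Weierstrass*. Weierstrass semigroups are nodal.

The *monomial curve* $C_\Gamma\subset\mathbb A^e$ of $\Gamma$, with minimal generators $a_1,\dots,a_e$, is parametrized by $x_i=t^{a_i}$; its coordinate ring is $\mathbb C[t^h:h\in\Gamma]$, and its local ring at the origin is, after completion, $\mathbb C[[t^{a_1},\dots,t^{a_e}]]$. This ring is Gorenstein exactly when $\Gamma$ is symmetric. A curve singularity is *smoothable* if it has a flat deformation whose general fiber is smooth.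

For a numerical semigroup $\widetilde\Gamma$ and an integer $g$ put
$$\Gamma(\widetilde\Gamma,g)=\{2a\mid a\in\widetilde\Gamma\}\cup\{2g-1-2j\mid j\in\mathbb Z\setminus\widetilde\Gamma\}.$$
The even part is a doubled copy of $\widetilde\Gamma$, and the odd part is chosen so that $x\mapsto 2g-1-x$ exchanges members and non-members. Torres' theorem says: if $\widetilde\Gamma$ is non-Weierstrass of genus $\gamma$ and $g\ge6\gamma+4$, then $\Gamma(\widetilde\Gamma,g)$ is a symmetric non-Weierstrass semigroup. Such semigroups are called *of Stöhr–Torres type*, and so are their monomial curves, which are Gorenstein. An example is $2\langle13,\dots,18,20,22,23\rangle+\langle149,151,157,161\rangle$ with $g=100$. Jan Stevens, "Non-smoothable curve singularities", arXiv:2504.00854 (2025), states: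

**Conjecture.** The Gorenstein monomial curves of Stöhr–Torres type are not smoothable.

Let us look at doubling when $\gamma$ is tiny; these $\widetilde\Gamma$ are Weierstrass, so the conjecture says nothing about them. For $\gamma=0$ we have $\Gamma(\mathbb Z_{\ge0},g)=\langle2,2g+1\rangle$, and the curve $y^2=x^{2g+1}$ is smoothed by $y^2=x^{2g+1}+s$. For $\widetilde\Gamma=\langle2,3\rangle$, $\gamma=1$, $g=3$, the even elements are $0,4,6,8,\dots$, and the odd ones are $5-2j$ for $j=1,-1,-2,\dots$, that is $3,7,9,\dots$. Thus $\Gamma=\langle3,4\rangle$, and $y^3=x^4$ is smoothed by $y^3=x^4+s$. In both families the involution $t\mapsto-t$ of $C_\Gamma$ extends to the total space, as $(x,y)\mapsto(x,-y)$ in the first, where $x=t^2$ and $y=t^{2g+1}$, and as $(x,y)\mapsto(-x,y)$ in the second, where $x=t^3$ and $y=t^4$. For $\widetilde\Gamma=\langle 2,3\rangle$ and $g=2$ the odd elements are $3-2j$; the choice $j=1$ gives $1$, but $2\notin\Gamma$. So for small $g$ the set need not be a semigroup.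

Write $H_{p,n}=\langle p,n\rangle\setminus\{p\}$. The results are as follows.

**Theorem A (counterexamples).** Let $p\ge3$, $n>4p$, $\gcd(p,n)=1$, and $\widetilde\Gamma=H_{p,n}=\langle2p,3p,n,n+p\rangle$, of genus $\gamma=\frac{(p-1)(n-1)}2+1$. Then:

* (a) $\widetilde\Gamma$ is non-Weierstrass;
* (b) $C_{\widetilde\Gamma}$ is smoothable;
* (c) $C_{\Gamma(\widetilde\Gamma,g)}$ is smoothable for every $g\ge3\gamma$, in particular for every $g\ge6\gamma+4$.

So the conjecture is false. The first case is $\widetilde\Gamma=\langle6,9,13,16\rangle$ with $\gamma=13$. Then $\Gamma=\langle12,18,26,32,\,2g-47,\,2g-41,\,2g-7\rangle$ for $g\ge82$. For example, $\Gamma=\langle12,18,26,32,117,123,157\rangle$ is of Stöhr–Torres type and $C_\Gamma$ is smoothable.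

**Theorem B (general version).** Let $\widetilde\Gamma$ be any numerical semigroup of genus $\gamma$ and let $g\ge3\gamma$. Then $\Gamma=\Gamma(\widetilde\Gamma,g)$ is a symmetric numerical semigroup. Let $\iota$ be the involution $t\mapsto-t$ of $C_\Gamma$. The following are equivalent:

1. $C_{\widetilde\Gamma}$ is smoothable;
2. $C_\Gamma$ has a one-parameter smoothing to whose total space $\iota$ extends as an involution over the base.

In particular, if $C_{\widetilde\Gamma}$ is smoothable, then $C_{\Gamma(\widetilde\Gamma,g)}$ is smoothable for all $g\ge3\gamma$. The bound $3\gamma$ cannot be lowered uniformly: if $\widetilde\Gamma$ is symmetric and $\gamma\ge1$, then $\Gamma(\widetilde\Gamma,3\gamma-1)$ is not a semigroup.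

**Proposition C.** If $\gamma\ge2$ and $C_{\widetilde\Gamma}$ is smoothable, then the set $L_2$ of sums of two gaps of $\widetilde\Gamma$ has at most $3\gamma-3$ elements. Hence the curve $C_\Gamma$ with $\Gamma=2\langle13,\dots,18,20,22,23\rangle+\langle149,151,157,161\rangle$ has no $\iota$-equivariant smoothing.

These results do not decide whether that last curve has a non-equivariant smoothing, nor, more generally, whether smoothability of $C_\Gamma$ implies smoothability of $C_{\widetilde\Gamma}$.

*Conventions.* In Theorem A the smoothings are germs of flat projective algebraic families over smooth curves, so they are smoothings in the algebraic, analytic and formal sense. In Theorem B and Proposition C, deformations are deformations of complex analytic germs. A smoothing over an arbitrary base gives one over a disc: pull it back to the normalization of a curve germ not contained in the discriminant. So there a smoothing is a flat germ $(\mathcal X,0)\to(\mathbb C,0)$ with a representative whose fibers over $s\ne0$ are smooth.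

Sections 3–6 prove Theorem A and use nothing from the later ones. Sections 7–12 prove Theorem B and Proposition C.

## 3. Stretching a pointed curve onto its monomial curve

How would one try to smooth $C_\Gamma$? The cusp example suggests: find a *smooth* pointed curve $(X,P)$ with pole semigroup $\Gamma$, embed it by functions $f_i$ of pole orders $h_i\in\Gamma$, rescale the $i$-th coordinate by $\lambda^{h_i}$, and let $\lambda\to0$. Near $P$ the function $f_i$ looks like $\tau^{-h_i}$, so the limit is parametrized by $t^{h_i}$. This smooths $C_\Gamma$ whenever $\Gamma$ is Weierstrass. For $\Gamma$ of Stöhr–Torres type it stops at its first word: $\Gamma$ is non-Weierstrass, so no smooth $(X,P)$ exists.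

But the stretching does not use smoothness of $X$. It uses only that $X$ is a limit of smooth curves *in the same projective space*, and nodal curves have this property.

**Lemma 2 (degeneration).** If $H$ is nodal, then $C_H$ is smoothable.

*Proof.* Let $(X,P)$ realize $H$ and put $\gamma=p_a(X)$.

**Step 1: an embedding.** We want projective coordinates that are the functions to be stretched. For large $d$ the sheaf $\mathcal O(dP)$ is very ample, $H^1(\mathcal O(dP))=0$, $d-1$ and $d$ lie in $H$, and $d$ is at least as large as every minimal generator of $H$. Fix such a $d$ and write $H\cap[0,d]=\{0=h_0<\dots<h_N=d\}$. Choose $f_i\in B$ with leading term $\tau^{-h_i}$ and $f_0=1$. They form a basis of $H^0(\mathcal O(dP))$ and embed $X\subset\mathbb P^N$ with Hilbert polynomial $q(k)=dk+1-\gamma$. Let $U\subset\operatorname{Hilb}^q(\mathbb P^N)$ be the locus of smooth curves. It is open and invariant under $PGL_{N+1}$; so $\overline U$ is invariant too.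

**Step 2: $[X]\in\overline U$.** We smooth all nodes at once inside $\mathbb P^N$. Since $X$ is a local complete intersection, its normal sheaf $\mathcal N$ is locally free, and there is an exact sequence
$$T_{\mathbb P^N}|_X\to\mathcal N\to\mathcal T^1_X\to0,$$
where $\mathcal T^1_X$ is a skyscraper sheaf at the nodes, with stalk $\mathbb C\{\xi,\eta\}/(\xi\eta,\xi,\eta)=\mathbb C$ at a node $\xi\eta=0$. Let $\mathcal N'$ be the image of $T_{\mathbb P^N}|_X$. By the Euler sequence $\mathcal N'$ is a quotient of $\mathcal O_X(1)^{N+1}$. On a curve $H^1$ is right exact, and $H^1(\mathcal O_X(1))=H^1(\mathcal O(dP))=0$, so $H^1(\mathcal N')=0$. From $0\to\mathcal N'\to\mathcal N\to\mathcal T^1_X\to0$ we get $H^1(\mathcal N)=0$ and that $H^0(\mathcal N)\to H^0(\mathcal T^1_X)$ is onto.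

For a local complete intersection with $H^1(\mathcal N)=0$, the Hilbert scheme is smooth at $[X]$ with tangent space $H^0(\mathcal N)$ (Grothendieck; see Sernesi, *Deformations of Algebraic Schemes*, §4.3, or Hartshorne, *Deformation Theory*, Thm. 1.1). So there is a smooth curve germ in the Hilbert scheme through $[X]$, with parameter $\varepsilon$, whose tangent vector has nonzero image in $\mathcal T^1_X$ at every node.

Look near one node. There are local analytic coordinates on $\mathbb P^N$ in which $X$ is $\xi\eta=0$, $z_3=\dots=z_N=0$. The equations of the family are perturbations of these by multiples of $\varepsilon$, and solving the last $N-2$ for the $z_i$ by the implicit function theorem we may write the family as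
$$\xi\eta+\varepsilon G(\xi,\eta,\varepsilon)=0 .$$
Its class in the stalk of $\mathcal T^1_X$ is $G(0,0,0)$, which is therefore nonzero. At a singular point of a fiber both partial derivatives vanish, so $\xi=-\varepsilon G_\eta$ and $\eta=-\varepsilon G_\xi$. Substituting, $0=\xi\eta+\varepsilon G=\varepsilon(G+\varepsilon G_\xi G_\eta)$. Near the node and for small $\varepsilon\ne0$ this is impossible, since $G(0)\ne0$. So there is a neighborhood of each node in which the fibers over small $\varepsilon\neq 0$ are smooth. The points at which the family is not smooth over the base form a closed set, which meets $X$ only in the nodes; by properness this set lies, for small $\varepsilon$, in the chosen neighborhoods. Hence the nearby fibers are smooth and $[X]\in\overline U$. (This is also Hartshorne, *Deformation Theory*, Prop. 29.9.)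

**Step 3: the limit under stretching is the monomial curve.** For $\lambda\in\mathbb C^*$ let $X_\lambda$ be the image of $X$ under $\operatorname{diag}(\lambda^{h_0},\dots,\lambda^{h_N})$. Then $[X_\lambda]\in\overline U$. Since the Hilbert scheme is projective, there is a flat limit $X^0$ as $\lambda\to0$, and $[X^0]\in\overline U$. Let $X_0$ be the reduced image of
$$\nu:\mathbb P^1\to\mathbb P^N,\qquad t\mapsto(t^{h_0}:\dots:t^{h_N}).$$
In the chart where the first coordinate is nonzero, $X_0$ is $\operatorname{Spec}\mathbb C[t^{h_i}]=\operatorname{Spec}\mathbb C[t^h:h\in H]=C_H$, because all minimal generators occur among the $h_i$. In the chart where the last coordinate is nonzero, the coordinate functions are $t^{h_i-d}$, and $t^{-1}$ is among them because $d-1\in H$; so $X_0$ is $\operatorname{Spec}\mathbb C[t^{-1}]$ there. These two charts cover $X_0$. So $\nu$ is the normalization of $X_0$, $\nu^*\mathcal O(1)=\mathcal O(d)$, and $\nu_*\mathcal O_{\mathbb P^1}/\mathcal O_{X_0}$ has length equal to the number of gaps of $H$, which is $\gamma$. Hence $\chi(\mathcal O_{X_0}(k))=(dk+1)-\gamma=q(k)$.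

Next, $X_0\subset X^0$. Fix $t\in\mathbb C^*$, and for small $\lambda$ let $x_\lambda\in X$ be the point near $P$ with $\tau(x_\lambda)=\lambda/t$. Then $\lambda^{h_i}f_i(x_\lambda)\to\lambda^{h_i}(\lambda/t)^{-h_i}=t^{h_i}$, so points of $X_\lambda$ converge to $\nu(t)$. The total space of the flat family is closed, so $\nu(t)\in X^0$. Thus $X^0$ contains the set $X_0$, and since $X_0$ is reduced it is a closed subscheme of $X^0$. The kernel of $\mathcal O_{X^0}\to\mathcal O_{X_0}$ has Hilbert polynomial $q-q=0$, so it vanishes. Hence $X^0=X_0$ and $[X_0]\in\overline U$.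

**Step 4: a one-parameter family.** If $[X_0]\in U$, then $C_H$ is smooth and there is nothing to do. Otherwise choose an irreducible component of $\overline U$ (with reduced structure) containing $[X_0]$. It is the closure of a component of $U$, so it meets $U$. Choose an irreducible curve $T$ in it through $[X_0]$ and a point of $U$ (Mumford, *Abelian Varieties*, §6, Lemma), and pull the universal family back to the normalization of $T$. This is a flat projective family over a smooth curve, with one fiber $X_0$ and all but finitely many fibers smooth. Its germ at the origin of $C_H\subset X_0$ is a smoothing of $C_H$. $\blacksquare$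

## 4. Doubling a nodal curve

The Stöhr–Torres operation on semigroups comes from double covers. Functions on a double cover $Z\to X$ split into an even part, the functions on $X$, and an odd part. If the odd part consists of *differentials* on $X\setminus P$, Riemann–Roch duality produces exactly the reflection $j\mapsto2g-1-2j$.

**Lemma 3 (doubling).** If $\widetilde\Gamma$ is nodal of genus $\gamma$ and $g\ge3\gamma$, then $\Gamma(\widetilde\Gamma,g)$ is a nodal semigroup.

*Proof.* Let $(X,P)$ realize $\widetilde\Gamma$, so $p_a(X)=\gamma$. Nodes are Gorenstein, so the dualizing sheaf $\omega$ is invertible; it has degree $2\gamma-2$, and $H^1(\mathcal F)^*=\operatorname{Hom}(\mathcal F,\omega)$ for coherent $\mathcal F$. Put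
$$L=\omega^{-1}((g-1)P),\qquad M=L^2(-P),\qquad \deg M=2(g+1-2\gamma)-1=2g+1-4\gamma\ge2\gamma+1 .$$

**Step 1: $M$ is globally generated.** This provides enough branch divisors. Let $x\in X$, with ideal sheaf $\mathfrak m_x$. A nonzero map $\mathfrak m_xM\to\omega$ is generically an isomorphism, since $X$ is integral and both sheaves have rank one; its kernel is torsion in a torsion-free sheaf, hence zero, and its cokernel has finite length. This would give $\chi(\mathfrak m_xM)\le\chi(\omega)=\gamma-1$. But $\chi(\mathfrak m_xM)=\deg M+1-\gamma-1=\deg M-\gamma\ge\gamma+1$. So there is no such map, $H^1(\mathfrak m_xM)=0$, and $H^0(M)\to M|_x$ is onto.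

**Step 2: the branch section.** By Bertini (characteristic $0$) a general $\sigma'\in H^0(M)$ has only simple zeros on the smooth locus; by Step 1 a general $\sigma'$ is also nonzero at $P$ and at the finitely many nodes. Let $\sigma\in H^0(L^2)$ be its image under $M=L^2(-P)\subset L^2$. It has only simple zeros, one of them at $P$ and none at a node.

**Step 3: the double cover.** Let $\pi:Z=\operatorname{Spec}_X(\mathcal O\oplus L^{-1})\to X$, where the multiplication on $L^{-1}$ is $L^{-2}\xrightarrow{\ \sigma\ }\mathcal O$. Locally $Z$ is $\eta^2=\sigma$. Over the nodes $\sigma$ is a unit, so $\pi$ is étale there and $Z$ has ordinary nodes; over the smooth locus $\sigma$ is a unit or has a simple zero, so $Z$ is smooth. As $\pi$ is finite, $Z$ is projective. It is integral: $\mathcal O\oplus L^{-1}$ is torsion free, with generic stalk $\mathbb C(X)[\eta]/(\eta^2-f)$, and $f$ has odd order at $P$, so it is not a square and the generic stalk is a field. Over $P$ there is a single point $P'$; it is smooth with ramification index $2$.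

**Step 4: pole orders at $P'$.** On $X\setminus P$ the sheaf $L^{-1}=\omega(-(g-1)P)$ equals $\omega$, so
$$\mathcal O(Z\setminus P')=\mathcal O(X\setminus P)\oplus H^0(X\setminus P,\omega).$$
The first summand contributes the orders $2a$, $a\in\widetilde\Gamma$. For the second, $\epsilon=\tau^{g-1}d\tau$ is a local generator of $L^{-1}$ at $P$, and $\epsilon^2=(\text{unit})\,\tau$ by the choice of $\sigma$. Since $\operatorname{ord}_{P'}\tau=2$, we get $\operatorname{ord}_{P'}\epsilon=1$. A differential with pole order $k\in\mathbb Z$ at $P$ (negative $k$ meaning a zero) is $(\text{unit})\,\tau^{-k}d\tau=(\text{unit})\,\tau^{-k-g+1}\epsilon$, so its pole order at $P'$ is $2(k+g-1)-1$.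

Which $k$ occur? Those with $h^0(\omega(kP))>h^0(\omega((k-1)P))$. By duality and Riemann–Roch, $h^0(\omega(kP))=h^0(\mathcal O(-kP))+k-1+\gamma$, so
$$h^0(\omega(kP))-h^0(\omega((k-1)P))=1-\bigl[h^0(\mathcal O((1-k)P))-h^0(\mathcal O(-kP))\bigr].$$
By (1), $k$ occurs if and only if $j:=1-k\notin\widetilde\Gamma$, and then the pole order at $P'$ is $2(g-j)-1=2g-1-2j$.

The orders from the two summands have different parity, so the order of a sum is the larger one. Hence the semigroup at $P'$ is $\Gamma(\widetilde\Gamma,g)$. $\blacksquare$

Lemmas 1, 2 and 3 now reduce Theorem A to finding a Weierstrass semigroup that stops being Weierstrass when its smallest positive element is removed.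

## 5. Why $\langle p,n\rangle$ without $p$ is non-Weierstrass

Let $p\ge3$, $n>4p$, $\gcd(p,n)=1$. Every element of $\langle p,n\rangle$ is uniquely $ip+jn$ with $i\ge0$ and $0\le j\le p-1$, and $H=H_{p,n}$ consists of these except $(i,j)=(1,0)$. Since $p$ is the smallest nonzero element of $\langle p,n\rangle$, it is not a sum of two nonzero elements, so $H$ is a semigroup. It is generated by $2p,3p,n,n+p$: the first two give $ip$ for $i\ne1$, and for $j\ge1$ one has $ip+jn=\frac i2(2p)+jn$ for even $i$ and $ip+jn=\frac{i-1}2(2p)+(j-1)n+(n+p)$ for odd $i$. Its genus is $\frac{(p-1)(n-1)}2+1$.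

Consider the curve $y^p=x^n+1$, where $x,y$ have pole orders $p,n$ (Section 6). Functions with the four generating orders are $a=x^2$, $b=x^3$, $c=y$, $d=xy$, and $x=b/a=d/c$. They satisfy $ad=bc$, $b^2=a^3$, $d^2=ac^2$. The plan is to show that on *any* smooth curve with semigroup $H$, functions with these pole orders satisfy enough of these relations to force $b/a$ to be regular away from $P$. Its pole order is $p$, which is not allowed.

**Lemma 4.** For $p\ge3$, $n>4p$, $\gcd(p,n)=1$, the semigroup $H_{p,n}$ is non-Weierstrass.

*Proof.* Suppose $H$ is the pole semigroup of a smooth pointed curve $(X,P)$, with $B=\mathcal O(X\setminus P)$. Choose $a,b,c,d\in B$ with leading terms $\tau^{-2p},\tau^{-3p},\tau^{-n},\tau^{-n-p}$, each with coefficient $1$. Call the following functions ($k\ge0$) *standard monomials*: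

* class $0$: $a^k$ and $a^kb$, of orders $2kp$ and $(2k+3)p$;
* class $j$, $1\le j\le p-1$: $a^kc^j$ and $a^kc^{j-1}d$, of orders $2kp+jn$ and $(2k+1)p+jn$.

Their orders run through $H$, each element exactly once. Subtracting leading terms repeatedly, we see that they form a basis of $B$, and that a function of order $<N$ is a combination of standard monomials of order $<N$. Let $B_j$ be the span of class $j$. Then $B=\bigoplus_jB_j$, each $B_j$ is a $\mathbb C[a]$-module, and a function of order $<jn$ lies in $B_0+\dots+B_{j-1}$, since every monomial of class $\ge j$ has order $\ge jn$. As $p\ge3$, class $2$ exists, and it contains $c^2$ and $cd$.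

**Step 1: arrange $ad-bc\in B_0$.** Both $ad$ and $bc$ have leading term $\tau^{-n-3p}$, so $o(ad-bc)<n+3p<2n$. The class-$1$ monomials of order $<n+3p$ are $c,d,ac$. Hence $ad-bc=\lambda c+\mu d+\nu ac+\alpha$ with constants $\lambda,\mu,\nu$ and $\alpha\in B_0$. Replace $(a,b)$ by $(a-\mu,\;b+\nu a+\lambda)$. The new difference is $ad-bc-\mu d-\nu ac-\lambda c=\alpha$. The leading terms are unchanged, and so are all the $B_j$: $B_0$ is $\mathbb C[a]+\mathbb C[a]b$ and $B_j$ is $\mathbb C[a]c^j+\mathbb C[a]c^{j-1}d$. So we may assume
$$ad-bc=\alpha\in B_0.\tag{2}$$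

**Step 2: $B_0$ is a subring.** For this we need $b^2\in B_0$. Since $o(b^2-a^3)<6p<n+2p<2n$, and the only class-$1$ monomials of order $<n+2p$ are $c$ and $d$,
$$b^2-a^3=\kappa d+\kappa'c+\beta,\qquad\beta\in B_0,$$
with constants $\kappa,\kappa'$. Also $o(bd-a^2c)<n+4p<2n$, so $L:=bd-a^2c\in B_0+B_1$. (Both inequalities use $n>4p$.) Expanding shows
$$b(ad-bc)-a(bd-a^2c)+c(b^2-a^3)=0,$$
that is,
$$b\alpha-aL+c\beta+\kappa\,cd+\kappa'c^2=0.$$
Write $\alpha=\alpha_1(a)+\alpha_2(a)b$ and $\beta=\beta_1(a)+\beta_2(a)b$. The first three terms have no $B_2$-component: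

* $b\alpha=\alpha_1b+\alpha_2(a^3+\kappa d+\kappa'c+\beta)\in B_0+B_1$;
* $aL\in B_0+B_1$;
* $c\beta=\beta_1c+\beta_2\,bc=\beta_1c+\beta_2(ad-\alpha)\in B_0+B_1$, by (2).

So the $B_2$-component of the identity is $\kappa\,cd+\kappa'c^2=0$, and $\kappa=\kappa'=0$. Hence $b^2=a^3+\beta\in B_0$, and $B_0=\mathbb C[a]+\mathbb C[a]b$ is a subring. Let $F=\operatorname{Frac}B_0$. The basis monomials of $B_0$ have distinct orders divisible by $p$, so every nonzero element of $B_0$ has order divisible by $p$, and $\operatorname{ord}_P(F^*)\subset p\mathbb Z$. Since $p\ge3$ and $\gcd(p,n)=1$, the numbers $0,n,2n$ are distinct modulo $p$. So nonzero terms of a combination of $1,c,c^2$ over $F$ have distinct orders, and $1,c,c^2$ are linearly independent over $F$.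

**Step 3: $b/a$ is regular.** Put $h=b/a\in F$. By (2), $d=hc+\alpha/a$, so $B_0+B_1\subset F+Fc$. Now $o(d^2-ac^2)<2n+2p<3n$, and the class-$2$ monomials of order $<2n+2p$ are $c^2$ and $cd$. Therefore $d^2-ac^2=\lambda'c^2+\mu'cd+e$ with constants $\lambda',\mu'$ and $e\in B_0+B_1$. Substitute $d=hc+\alpha/a$ and compare coefficients of $c^2$:
$$h^2-\mu'h=a+\lambda'.$$
If $h$ had a pole of order $k\ge1$ at a point other than $P$, the left side would have a pole of order $2k$ there, while the right side is regular. So $h\in B$. But $o(h)=3p-2p=p\notin H$, a contradiction. $\blacksquare$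

*Remark (why $p\ge3$).* For $p=2$ there is no class $2$, and the statement fails: for odd $n\ge5$ the semigroup $H_{2,n}=\langle4,6,n,n+2\rangle$ is Weierstrass. Put $n=2g-1$, so $g\ge3$. Let $E$ be an elliptic curve, $P\in E$, $\eta$ a nontrivial line bundle of degree $0$ on $E$, and $L=\eta((g-1)P)$. Then $M=L^2(-P)$ has degree $2g-3\ge2$, hence is globally generated, and Steps 2 and 3 of Lemma 3 give a smooth double cover $Z$ with one point $P'$ over $P$. The even pole orders at $P'$ are $2\langle2,3\rangle$. The odd part is $H^0(E\setminus P,\eta^{-1})$; since $h^0(\eta^{-1}(kP))=k$ for $k\ge1$ and $0$ for $k\le0$, exactly the pole orders $k\ge1$ occur, and they become $2(k+g-1)-1=n,n+2,n+4,\dots$ at $P'$. So the semigroup is $\langle4,6,n,n+2\rangle$.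

## 6. The counterexamples and the semigroup $\langle12,18,26,32,117,123,157\rangle$

*Proof of Theorem A.* Part (a) is Lemma 4.

**Step 1: $\langle p,n\rangle$ is Weierstrass.** The affine curve $y^p=x^n+1$ is smooth, since $py^{p-1}$ and $nx^{n-1}$ vanish together only at $(0,0)$, which is not on it. It is irreducible by Eisenstein's criterion at a simple root of $x^n+1$. At a point at infinity of its smooth projective model, $p\,o(y)=n\,o(x)>0$, so $p\mid o(x)$. The function $x$ has degree $p$, so its pole orders add up to $p$, and there is exactly one point $P$ at infinity, with $o(x)=p$ and $o(y)=n$. The functions $x^iy^j$ with $0\le j<p$ form a basis of $\mathcal O(X\setminus P)$ and have distinct orders $ip+jn$. So the semigroup at $P$ is $\langle p,n\rangle$, and it is nodal.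

**Step 2: smoothability.** By Lemma 1, with $m=p$, the semigroup $H_{p,n}$ is nodal, and Lemma 2 gives (b). By Lemma 3, $\Gamma(H_{p,n},g)$ is nodal for $g\ge3\gamma$, and Lemma 2 gives (c). For $g\ge6\gamma+4$ this semigroup is of Stöhr–Torres type by (a). So the conjecture is false.

**Step 3: the explicit example.** Take $p=3$, $n=13$. The gaps of $\widetilde\Gamma=\langle6,9,13,16\rangle$ are $3$; $1,4,7,10$; and $2,5,8,\dots,23$. So $\gamma=1+4+8=13$ and $6\gamma+4=82$.

To find generators of $\Gamma(\widetilde\Gamma,g)$ we describe the $j\notin\widetilde\Gamma$. Given such a $j$, take $a\in\widetilde\Gamma$ maximal with $f:=j+a\notin\widetilde\Gamma$. By maximality $f+(\widetilde\Gamma\setminus0)\subset\widetilde\Gamma$. Moreover $f$ is a gap: if $f<0$, then $23-f>23$ lies in $\widetilde\Gamma\setminus0$, while $f+(23-f)=23\notin\widetilde\Gamma$, a contradiction. So $j=f-a$, where $f$ is a gap with $f+(\widetilde\Gamma\setminus0)\subset\widetilde\Gamma$. Such an $f$ is one of $3,20,23$: adding $13$ to $1,4,7,10$ gives the gaps $14,17,20,23$, and adding $6$ to $2,5,\dots,17$ gives the gaps $8,11,\dots,23$.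 (Conversely these three qualify: $3$ plus the generators is $9,12,16,19$, and $20$ plus the generators is $26,29,33,36$, all in $\widetilde\Gamma$; $23$ is the largest gap.) Hence every odd element $2g-1-2j=(2g-1-2f)+2a$ is obtained from $2g-47$, $2g-41$, $2g-7$ by adding elements of $2\widetilde\Gamma$, and
$$\Gamma=\langle12,18,26,32,\,2g-47,\,2g-41,\,2g-7\rangle.$$
For $g=82$ the last three generators are $117,123,157$. $\blacksquare$

*Remark (iteration).* Let $\Gamma_0=H_{p,n}$ as in Theorem A and $\Gamma_{i+1}=\Gamma(\Gamma_i,g_i)$ with $g_i\ge6\gamma_i+4$, where $\gamma_i$ is the genus of $\Gamma_i$. By Torres' theorem every $\Gamma_i$ is non-Weierstrass, and by Lemma 3 every $\Gamma_i$ is nodal. So each $\Gamma_{i}$ with $i\ge1$ is of Stöhr–Torres type and its curve is smoothable.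

*Remark (truncation).* By repeated use of Lemma 1, for every Weierstrass semigroup $H'$ and every $r\ge1$ the semigroup $\{0\}\cup(H'\cap[r,\infty))$ is nodal. By Lemmas 2 and 3 its monomial curve is smoothable, and so are the curves of its doublings with $g\ge3\gamma$, where $\gamma$ is its genus.

## 7. The doubled semigroup and the bound $3\gamma$

We turn to Theorem B, where $\widetilde\Gamma$ is arbitrary and there may be no nodal model. This section proves its claims about semigroups.

Let $F$ be the largest gap of $\widetilde\Gamma$. In each pair $\{x,F-x\}$ with $0\le x\le F$ at least one member is a gap, so $F\le2\gamma-1$; with $F=-1$ this also holds for $\gamma=0$. Let $g\ge3\gamma$. All $j\notin\widetilde\Gamma$ satisfy $j\le F\le2\gamma-1$.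

* The odd elements $2g-1-2j$ are $\ge2g+1-4\gamma>0$.
* If $j\notin\widetilde\Gamma$ and $a\in\widetilde\Gamma$, then $j-a\notin\widetilde\Gamma$. So odd plus even lies in $\Gamma$, since $(2g-1-2j)+2a=2g-1-2(j-a)$.
* For $j,j'\notin\widetilde\Gamma$ the sum of the two odd elements is $2(2g-1-j-j')$, and $2g-1-j-j'\ge2g+1-4\gamma\ge2\gamma+1>F$. So odd plus odd lies in $\Gamma$.

Even plus even is clear, and the complement is finite. So $\Gamma$ is a numerical semigroup. By definition $2a\in\Gamma\iff2g-1-2a\notin\Gamma$ for all $a\in\mathbb Z$; every integer is $2a$ or $2g-1-2a$ for some $a$, so $x\in\Gamma\iff2g-1-x\notin\Gamma$ for all $x\in\mathbb Z$. Since $0\in\Gamma$, $2g-1\notin\Gamma$; for $x>2g-1$ the number $2g-1-x$ is negative, so $x\in\Gamma$. Thus $2g-1$ is the largest gap and $\Gamma$ is symmetric.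

For sharpness let $\widetilde\Gamma$ be symmetric with $\gamma\ge1$; then $F=2\gamma-1$. For $g=3\gamma-1$ the number $2g-1-2F=(6\gamma-3)-(4\gamma-2)=2\gamma-1=F$ lies in $\Gamma(\widetilde\Gamma,g)$, but its double $2F$ does not, since $F\notin\widetilde\Gamma$. So $\Gamma(\widetilde\Gamma,3\gamma-1)$ is not a semigroup.

## 8. The ring of a smoothing over the $(x,s)$-plane

Let $R\subset\bar R=\mathbb C\{u\}$ be the ring of convergent series with exponents in $\widetilde\Gamma$, the local ring of $C_{\widetilde\Gamma}$; let $Q=\operatorname{Frac}R=\mathbb C\{u\}[u^{-1}]$, and fix $m\in\widetilde\Gamma$, $m>0$. Let $(\mathcal X,0)\to(\mathbb C,0)$ be a smoothing of $C_{\widetilde\Gamma}$, with $\mathcal R=\mathcal O_{\mathcal X,0}$ and $\mathcal R/s\mathcal R=R$. Lift $u^m$ to $x\in\mathcal R$ and put $A=\mathbb C\{x,s\}$. Since $\mathcal R/(x,s)=R/u^mR$ has finite length, $\mathcal R$ is a finite $A$-module.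

**Lemma 5.** If $M$ is a finite $A$-module without $s$-torsion and $M/sM$ is torsion free over $\mathbb C\{x\}$, then $M$ is free.

*Proof.* $M/sM$ is free over the principal ideal domain $\mathbb C\{x\}$. Lift a basis to a map $A^r\to M$, surjective by Nakayama, with kernel $N$. Since $M$ has no $s$-torsion, $0\to N/sN\to(A/s)^r\to M/sM\to0$ is exact, and the last map is an isomorphism. So $N/sN=0$ and $N=0$. $\blacksquare$

So $\mathcal R$ is $A$-free, of rank $m=[Q:\operatorname{Frac}\mathbb C\{x\}]$; let $e_1,\dots,e_m$ be a basis. We record what else we need about $\mathcal R$.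

*It is a normal domain.* If $ff'=0$ with $f,f'\neq0$, divide both by the highest possible powers of $s$ (possible as $\bigcap s^k\mathcal R=0$ and $s$ is a nonzerodivisor); the quotients have nonzero classes in the domain $R$, whose product is zero, a contradiction. Being free over $A$, $\mathcal R$ is Cohen–Macaulay of dimension $2$. Outside $0$ the fibers of the flat map $\mathcal X\to\mathbb C$ are smooth, so $\mathcal X\setminus\{0\}$ is smooth. By Serre's criterion $\mathcal R$ is normal.

*Localization along $s=0$.* Let $\mathcal Q=\operatorname{Frac}\mathcal R$ and $\mathcal D=\mathcal R\otimes_AA_{(s)}$. Then $\mathcal D/s\mathcal D=R[x^{-1}]=Q$ is a field, and $\mathcal D$ is finite over the discrete valuation ring $A_{(s)}$; so $\mathcal D$ is a discrete valuation ring with uniformizer $s$ and residue field $Q$. Since $\mathcal R$ is $A$-free and $A\cap sA_{(s)}=sA$, we have $\mathcal R\cap s\mathcal D=s\mathcal R$; thus elements of $\mathcal R\setminus s\mathcal R$ are units of $\mathcal D$, and $\mathcal D=\mathcal R_{(s)}$.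

*Discriminant.* Let $\delta=\det(\operatorname{Tr}(e_ie_j))\in A$, with the trace of $\mathcal R$ over $A$. Its restriction $\delta(x,0)$ is the discriminant of $R$ over $\mathbb C\{x\}$, nonzero by separability. So $\delta\notin sA$ and $\delta\in\mathcal D^*$.

**Definition (lattice).** A *lattice* is a nonzero finite $\mathcal R$-submodule $\mathcal M\subset\mathcal D$ with $\mathcal M\cap s\mathcal D=s\mathcal M$.

For a lattice, $\mathcal M/s\mathcal M$ maps isomorphically onto its image $M_0\subset Q$, which is a nonzero finite $R$-module; so $\mathcal M$ is $A$-free of rank $m$ by Lemma 5. For lattices $\mathcal M\subset\mathcal N$ let $\theta\in A$ be the determinant of the inclusion with respect to $A$-bases. Modulo $s$ it becomes the determinant of the inclusion $M_0\subset N_0$. By elementary divisors, over $\mathbb C\{x\}$ and over $A_{\mathfrak p}$,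
$$\dim_{\mathbb C}N_0/M_0=\operatorname{ord}_x\theta(x,0),\qquad\operatorname{ord}_{\mathfrak p}\theta=\operatorname{length}_{A_{\mathfrak p}}\mathcal N_{\mathfrak p}/\mathcal M_{\mathfrak p}\quad(\operatorname{ht}\mathfrak p=1).\tag{3}$$
This is the use of lattices: a dimension in the special fiber can be computed from lengths at height one primes, where everything is principal.

## 9. The trace dual and its square

Define
$$\mathcal W=\{w\in\mathcal Q:\operatorname{Tr}(w\mathcal R)\subset A\},\quad\mathcal J=\{f\in\mathcal Q:f\mathcal W^2\subset\mathcal R\},\quad\mathcal V=\{f\in\mathcal Q:f\mathcal J\subset\mathcal R\},$$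
where $\mathcal W^2$ is the $\mathcal R$-module generated by products. With the dual basis $e_i^*$ for the trace form, $\mathcal W=\bigoplus Ae_i^*$. From $e_j=\sum_i\operatorname{Tr}(e_ie_j)e_i^*$ we see that $\mathcal R\subset\mathcal W\subset\delta^{-1}\mathcal R$ and that the determinant of $\mathcal R\subset\mathcal W$ is $\delta$. Hence $\delta^2\in\mathcal J$; $\mathcal J\subset\mathcal R$ because $1\in\mathcal W$; and $\mathcal R+\mathcal W^2\subset\mathcal V\subset\delta^{-2}\mathcal R$. So all three are nonzero finite $\mathcal R$-modules contained in $\mathcal D$.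

*Example.* For the cusp $R=\mathbb C\{u^2,u^3\}$, $m=2$, with smoothing $v^2=x^3+s$, a basis of $\mathcal R$ is $1,v$ and the dual basis is $\frac12,\frac1{2v}$. So $\mathcal W=v^{-1}\mathcal R$, $\mathcal J=v^2\mathcal R$, $\mathcal V=v^{-2}\mathcal R$, and the reductions are $W_0=u^{-3}R$, $J_0=u^6R$, $V_0=u^{-6}R$. Here $\dim W_0/R=3$ and $\dim R/J_0=\dim V_0/R=6$.

**Lemma 6.** $\mathcal W,\mathcal J,\mathcal V$ are lattices, and their reductions satisfy
$$\dim R/J_0=\dim V_0/R=2\dim W_0/R.\tag{4}$$
Moreover
$$W_0=\{\text{convergent Laurent series with exponents in }\{-m-j:j\notin\widetilde\Gamma\}\}\supset u^{1-m}\bar R,\qquad\dim W_0/R=2\gamma+m-1.\tag{5}$$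

*Proof.* **Step 1: lattices.** If $w=\sum a_ie_i^*\in\mathcal W\cap s\mathcal D$, then $a_i=\operatorname{Tr}(we_i)\in A\cap sA_{(s)}=sA$, so $w\in s\mathcal W$. If $sf'\in\mathcal J$ with $f'\in\mathcal D$, then for $w,w'\in\mathcal W$ we have $f'ww'\in\mathcal D$ and $sf'ww'\in\mathcal R\cap s\mathcal D=s\mathcal R$, so $f'ww'\in\mathcal R$ and $f'\in\mathcal J$. If $sf'\in\mathcal V$ with $f'\in\mathcal D$, then for $h\in\mathcal J$ we have $sf'h\in\mathcal R\cap s\mathcal D=s\mathcal R$, so $f'h\in\mathcal R$ and $f'\in\mathcal V$.

**Step 2: determinants.** We compare the three at height one primes. Let $\mathfrak p\subset A$ have height one. As $\mathcal R$ is normal and finite over $A$, $\mathcal R_{\mathfrak p}$ is a semilocal Dedekind domain, hence a principal ideal domain. So $\mathcal W_{\mathfrak p}=w\mathcal R_{\mathfrak p}$ for some $w$, with $w^{-1}\in\mathcal R_{\mathfrak p}$ since $\mathcal R\subset\mathcal W$. Colon modules of finite modules commute with localization, so $\mathcal J_{\mathfrak p}=w^{-2}\mathcal R_{\mathfrak p}$ and $\mathcal V_{\mathfrak p}=w^2\mathcal R_{\mathfrak p}$.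 All quotients $w^{i+1}\mathcal R_{\mathfrak p}/w^i\mathcal R_{\mathfrak p}$ are isomorphic, so $\mathcal R_{\mathfrak p}/\mathcal J_{\mathfrak p}$ and $\mathcal V_{\mathfrak p}/\mathcal R_{\mathfrak p}$ have twice the length of $\mathcal W_{\mathfrak p}/\mathcal R_{\mathfrak p}$. By the second part of (3), and since $A$ is factorial, the determinants of $\mathcal J\subset\mathcal R$ and of $\mathcal R\subset\mathcal V$ both equal $\delta^2$ up to units. The first part of (3) gives (4).

**Step 3: computing $W_0$.** The $e_i^*$ reduce to the dual basis of $R$ over $\mathbb C\{x\}$, $x=u^m$, so $W_0=\{w\in Q:\operatorname{Tr}(wR)\subset\mathbb C\{x\}\}$. We have $\operatorname{Tr}u^k=m\,x^{k/m}$ if $m\mid k$, and $0$ otherwise. For $w=\sum w_ku^k$ and $f=\sum f_au^a\in R$, the coefficient of $x^{-\ell}$ in $\operatorname{Tr}(wf)$ is $m\sum_{k+a=-m\ell}w_kf_a$. Testing with $f=u^a$, we see that $w\in W_0$ if and only if $w_k=0$ whenever $-k\in\widetilde\Gamma+m\mathbb Z_{>0}=\widetilde\Gamma+m$. So the allowed exponents are the $k=-m-j$ with $j\notin\widetilde\Gamma$. Every $j\le-1$ is allowed, which gives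 $u^{1-m}\bar R\subset W_0$. The exponents of $W_0$ not in $\widetilde\Gamma$ are the $\gamma$ numbers $-m-j$ with $j$ a gap, the $m-1$ numbers $1-m,\dots,-1$, and the $\gamma$ gaps; total $2\gamma+m-1$. $\blacksquare$

**Lemma 7.** $u^{2m-2+6\gamma}\bar R\subset J_0$.

*Proof.* Reducing $\mathcal J\mathcal W^2\subset\mathcal R$ gives $J_0W_0^2\subset R$. As $u^{1-m}\in W_0$, the $R$-module $J':=u^{2-2m}J_0$ lies in $R\subset\bar R$. By (4) and (5),
$$\dim\bar R/J'=\dim\bar R/J_0-(2m-2)=\gamma+2(2\gamma+m-1)-(2m-2)=5\gamma.$$
Multiplying a nonzero element of $J'$ by $u^c\bar R\subset R$ for large $c$, we see that $J'\supset u^L\bar R$ for some $L$. Hence the set $v(J')$ of orders of nonzero elements misses exactly $5\gamma$ elements of $\mathbb Z_{\ge0}$, and $v(J')+\widetilde\Gamma\subset v(J')$. If $G\ge0$ is missed, then so is $G-a$ for each $a\in\widetilde\Gamma\cap[0,G]$, and there are at least $G+1-\gamma$ such $a$. So $G+1-\gamma\le5\gamma$, that is, $G\le6\gamma-1$. All orders $\ge6\gamma$ therefore occur in $J'$. Descending induction from $L$ (if $u^{k+1}\bar R\subset J'$ and $J'$ has an element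 of order $k$, then $u^k\bar R\subset J'$) gives $u^{6\gamma}\bar R\subset J'$. $\blacksquare$

For the cusp, $J_0=u^6R$ has exponents $6,8,9,\dots$, and the lemma gives $u^8\bar R\subset J_0$; in this case the bound cannot be improved.

## 10. From a smoothing of $C_{\widetilde\Gamma}$ to an equivariant smoothing of $C_\Gamma$

Put $u=t^2$ and $y=t^{2g+2m-1}$. By (5), $W_0\,y$ consists of the series in $t$ with exponents $2(-m-j)+2g+2m-1=2g-1-2j$, $j\notin\widetilde\Gamma$. So
$$\mathcal O_{C_\Gamma,0}=R\oplus W_0\,y,\qquad y^2=\varphi_0:=u^{2g+2m-1},\qquad\iota(r+wy)=r-wy.\tag{6}$$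
This is a double cover of $C_{\widetilde\Gamma}$, and the obvious attempt is to deform it along with $R$: replace $R$ by $\mathcal R$, $W_0$ by $\mathcal W$, and $\varphi_0$ by a lift $\varphi$. For the product $wy\cdot w'y=\varphi ww'$ to stay in the ring we need $\varphi\mathcal W^2\subset\mathcal R$, that is, $\varphi\in\mathcal J$. In the special fiber we know $\varphi_0W_0^2\subset R$, because (6) is a ring. That is not enough. For $\widetilde\Gamma=\langle3,4,5\rangle$, $m=3$, whose curve is smoothable by Lemmas 1 and 2 because $\langle3,4,5\rangle=\langle2,3\rangle\setminus\{2\}$, the exponents of $W_0$ are $-5,-4,-2,-1,0,\dots$, so $W_0^2=u^{-10}\bar R$ and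
$$\{f\in Q:fW_0^2\subset R\}=u^{10}\{f:f\bar R\subset R\}=u^{13}\bar R,$$
of codimension $13-2=11$ in $R$. But $\dim R/J_0=2(2\gamma+m-1)=12$ for every smoothing. So, whichever smoothing one takes, some $f$ with $fW_0^2\subset R$ have no lift to $\mathcal J$.

What gets past this is Lemma 7: $J_0$ has controlled codimension, so it contains all series of high enough order. Since $2g+1\ge6\gamma$, we have $2g+2m-1\ge2m-2+6\gamma$, and so $\varphi_0\in J_0$. This is where $g\ge3\gamma$ enters.

*Proof of (1)⇒(2) in Theorem B.* Take a smoothing of $C_{\widetilde\Gamma}$ and the notation of Sections 8 and 9. Lift $\varphi_0$ to $\varphi\in\mathcal J$, and let $\psi_1,\dots,\psi_m$ be an $A$-basis of $\mathcal J$.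

**Step 1: the family.** To have room to make the fibers smooth we vary $\varphi$ within $\mathcal J$. For $f\in\mathcal J$ let $\beta_f:\mathcal W\times\mathcal W\to\mathcal R$, $\beta_f(w,w')=fww'$. It is symmetric, $\mathcal R$-bilinear, and satisfies $\beta_f(w,w')w''=\beta_f(w',w'')w$. On $\mathcal B=(\mathcal R\oplus\mathcal Wy)\otimes_AA[\mu_1,\dots,\mu_m]$ put
$$wy\cdot w'y=\beta_\varphi(w,w')+\sum_i\mu_i\beta_{\psi_i}(w,w').$$
This is a commutative associative algebra, free of rank $2m$ over $A[\mu]$, with the involution $y\mapsto-y$. Modulo $(s,\mu)$ it is $R\oplus W_0y$ with $y^2=\varphi_0$, that is, $\mathcal O_{C_\Gamma,0}$ with $\iota$. So $\mathcal B\otimes_{A[\mu]}\mathbb C\{x,s,\mu\}$ is a finite free $\mathbb C\{x,s,\mu\}$-algebra, and it is local because its quotient by $(x,s,\mu)$ is. It is flat over $\mathbb C\{s,\mu\}$ and defines an $\iota$-equivariant deformation $\mathcal Z\to(T,0)=(\mathbb C^{1+m},0)$ of $C_\Gamma$.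

**Step 2: local form where $s\ne0$.** Take a finite flat representative $\pi:\mathcal X\to U=D_x\times D_s$ over a small bidisc, with $\pi^{-1}(0)=\{0\}$ and with $X_s$ smooth for $s\ne0$. The modules $\mathcal W$ and $\mathcal J$ are the stalks at $0$ of coherent sheaves of meromorphic functions on $\mathcal X$, defined by the same formulas and denoted by the same letters; $\pi_*\mathcal W$ is $\mathcal O_U$-free on the $e_i^*$. After shrinking $U$, the $\psi_i$ generate the sheaf $\mathcal J$, and $\mathcal Z$ is represented by a finite flat space over $U\times\mathbb C^m$.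

Let $q\in\mathcal X$ with $s(q)\ne0$. Then $\mathcal O_q=\mathcal O_{\mathcal X,q}$ is regular of dimension $2$. The stalk $\mathcal W_q$ is a direct summand of the free module $(\pi_*\mathcal W)_{\pi(q)}$, so it has depth $2$; it has rank $1$. By the Auslander–Buchsbaum formula it is free: $\mathcal W_q=w\mathcal O_q$, and then $\mathcal J_q=w^{-2}\mathcal O_q$. Near $q$, therefore, $\mathcal Z$ is given by
$$\eta^2=\Phi,\qquad\eta=wy,\qquad\Phi=\varphi w^2+\sum_i\mu_i\psi_iw^2,$$
and some $\psi_iw^2$ is a unit at $q$, because the $\psi_i$ generate $\mathcal J_q$.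

**Step 3: most fibers are smooth.** Fix $s\ne0$ and let $I=\{(q,\mu)\in X_s\times\mathbb C^m:\Phi=0\}$. This does not depend on the choice of $w$. Since $\partial\Phi/\partial\mu_i=\psi_iw^2\ne0$ for some $i$ at each point, $I$ is a complex manifold of dimension $m$. With a local coordinate $z$ on $X_s$, the kernel of the differential of $I\to\mathbb C^m$ at $(q,\mu)$ is $\{dz:\Phi_z\,dz=0\}$; so the map is a local isomorphism there if and only if $\Phi_z\ne0$. Hence $\mu$ is a regular value if and only if $\Phi(\cdot,\mu)|_{X_s}$ has only simple zeros, which holds if and only if the fiber $Z_{s,\mu}$, locally $\eta^2=\Phi$, is smooth. By Sard's theorem this is so for almost all $\mu$.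

**Step 4: one parameter.** The critical locus of $\mathcal Z\to T$ meets the special fiber, as a germ, only in $0$, because $C_\Gamma$ is smooth outside $0$. So its germ at $0$ is finite over $(T,0)$, and its image $\Delta$ is an analytic germ. By Step 3 there are points $(s,\mu)$ arbitrarily close to $0$ with $s\ne0$ whose fiber is smooth, so $\Delta\ne(T,0)$. Some complex line $\ell$ through $0$ is not contained in $\Delta$, since a function germ vanishing on all lines through $0$ is zero. Then $\ell$ meets $\Delta$ at most in $0$ as a germ, and restricting $\mathcal Z$ to $\ell$ gives a one-parameter smoothing of $C_\Gamma$, on which $y\mapsto-y$ extends $\iota$ over $\ell$. $\blacksquare$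

## 11. Invariants of an equivariant smoothing

*Proof of (2)⇒(1) in Theorem B.* The plan is to divide the total space by the involution. Let $\mathcal B$ be the local ring of the total space $\mathcal Z$ of the given smoothing, with a $\mathbb C\{s\}$-linear involution inducing $\iota$, and write $\mathcal B=\mathcal B^+\oplus\mathcal B^-$ for the eigenspaces.

**Step 1: $\mathcal B^+$ is a deformation of $C_{\widetilde\Gamma}$.** The splitting gives $\mathcal B^+/s\mathcal B^+=(\mathcal O_{C_\Gamma,0})^\iota$, the series in $t$ with exponents $2a$, $a\in\widetilde\Gamma$; with $u=t^2$ this is $R$. Lift $t^{2m}$ to $x\in\mathcal B^+$ and put $A=\mathbb C\{x,s\}$. As in Section 8, $\mathcal B$ is a finite $A$-module; it has no $s$-torsion by flatness, and $\mathcal B/s\mathcal B\subset\mathbb C\{t\}$ is torsion free over $\mathbb C\{x\}$. The same holds for $\mathcal B^{\pm}$, and by Lemma 5 all three are free over $A$. The ring $\mathcal B$ is local and integral over $\mathcal B^+$, so $\mathcal B^+$ is local. Thus $\mathcal B^+$ is an analytic local algebra, flat over $\mathbb C\{s\}$, and it defines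 a deformation $\mathcal X$ of $C_{\widetilde\Gamma}$.

**Step 2: its fibers are smooth.** Take finite representatives over a small bidisc. The splitting into eigenspaces commutes with restriction to a fiber, so $X_s=Z_s/\iota$. For $s\ne0$, $Z_s$ is a smooth curve. At a point not fixed by $\iota$, the quotient is locally isomorphic to $Z_s$. At a fixed point there is a local coordinate $z$ with $\iota z=\pm z$, and the ring of invariants is $\mathbb C\{z\}$ or $\mathbb C\{z^2\}$. So $X_s$ is smooth and $C_{\widetilde\Gamma}$ is smoothable. $\blacksquare$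

With Section 7 this completes Theorem B.

## 12. Sums of two gaps and the curve with $g=100$

The lattice $\mathcal V$ has not been used so far. It contains $\mathcal W^2$, so (4) bounds the size of $W_0^2$, and this obstructs smoothability.

*Proof of Proposition C.* (The inequality is Buchweitz's criterion.) Let $\gamma\ge2$ and let $C_{\widetilde\Gamma}$ be smoothable.

**Step 1: the inequality.** By (5), $W_0=u^{1-m}K$, where $K\supset\bar R$ consists of the series with exponents $-1-j$, $j\notin\widetilde\Gamma$. The module $K^2$ contains $\bar R$ and the monomials $u^{-2-\sigma}$ for $\sigma\in L_2$; since $\sigma\ge2$, their exponents are at most $-4$. It also contains $u^{-1},u^{-2},u^{-3}$: indeed $u^{-1-F}\in K$ and $\bar R\subset K$, so $u^{-1-F}\bar R\subset K^2$, and $F\ge2$ because $\gamma\ge2$. Hence $W_0^2=u^{2-2m}K^2$ satisfies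
$$\dim W_0^2/R\ \ge\ \dim u^{2-2m}\bar R/R+|L_2|+3=\gamma+(2m-2)+|L_2|+3 .$$
Since $W_0^2\subset V_0$, (4) and (5) give $\dim W_0^2/R\le2(2\gamma+m-1)$. Comparing, $|L_2|\le3\gamma-3$.

**Step 2: the semigroup $\widetilde\Gamma=\langle13,\dots,18,20,22,23\rangle$.** Sums of two of $13,\dots,18$ give $26,\dots,36$, and $37=14+23$, $38=18+20$; adding multiples of $13$ to these thirteen consecutive numbers gives everything from $26$ on. So the gaps are $1,\dots,12,19,21,24,25$, and $\gamma=16$. Sums of two gaps at most $12$ give $2,\dots,24$; sums of such a gap with $19,21,24,25$ give $20,\dots,31$; $22,\dots,33$; $25,\dots,36$; $26,\dots,37$; and sums of two of $19,21,24,25$ give $38,40,42,43,44,45,46,48,49,50$. Hence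
$$L_2=\{2,\dots,37\}\cup\{38,40,42,43,44,45,46,48,49,50\}$$
has $36+10=46$ elements, more than $3\gamma-3=45$. So $C_{\widetilde\Gamma}$ is not smoothable.

**Step 3: the doubled curve.** Here $\Gamma=\Gamma(\widetilde\Gamma,100)$. To see this, argue as in Step 3 of Section 6: each $j\notin\widetilde\Gamma$ is $f-a$ with $a\in\widetilde\Gamma$ and $f$ a gap such that $f+(\widetilde\Gamma\setminus0)\subset\widetilde\Gamma$. No gap $f\le12$ has this property: $f+(19-f)=19$ with $19-f\in\{13,\dots,18\}$ for $1\le f\le6$, while $7+14=21$, $8+13=21$, $9+15=24$, $10+14=24$, $11+13=24$ and $12+13=25$ are gaps. So $f\in\{19,21,24,25\}$, and the odd elements $199-2j$ are obtained from $161,157,151,149$ by adding elements of $2\widetilde\Gamma$. Since $100\ge48=3\gamma$, Theorem B applies: $C_{\widetilde\Gamma}$ is not smoothable, so $C_\Gamma$ has no $\iota$-equivariant smoothing. $\blacksquare$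

In this example the method says nothing about smoothings of $C_\Gamma$ to which $\iota$ does not extend. For such a smoothing there is no ring $\mathcal B^+$ to form, and the step from $C_\Gamma$ down to $C_{\widetilde\Gamma}$ in Section 11 is not available.
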